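\title{Positivity and integrality of the Gaussian deficiency of a planar disk packing}

\begin{abstract}
Give each center $x$ of a packing of the plane by unit disks the weight $e^{-|x|^2/s^2}$, subtract the total weight from that of the hexagonal packing, and let $\delta$ be the lower limit of the difference as $s\to\infty$. We prove that $\delta=0$ for the hexagonal packing in any position and $\delta>0$ for every other packing. The lower limit is a limit, and for a saturated packing it equals the total excess area of the Delaunay triangles divided by $2\sqrt3$. Moreover $\delta$ is always a nonnegative integer or $\infty$, and it is finite exactly when, apart from finitely many points, the centers can be matched with those of one hexagonal packing with summable displacements.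
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

A set $S\subset\mathbb{R}^2$ is \emph{$2$-separated} if no two of its points are at distance less than $2$. These are the sets of centers of packings of the plane by disks of radius $1$. Identify $\mathbb{R}^2$ with $\mathbb{C}$, put $\omega=e^{i\pi/3}$, and let $\Lambda=\{2m+2n\omega: m,n\in\mathbb{Z}\}$. Let $S^*$ be the set of centers of a hexagonal close packing of disks of radius $1$, that is, the image of $\Lambda$ under some isometry of the plane. With $f_s(x)=e^{-|x|^2/s^2}$, the \emph{deficiency} of a $2$-separated set $S$ is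
\begin{equation}\label{eq:def}
\delta(S)=\liminf_{s\to\infty}\Big(\sum_{x\in S^*}f_s(x)-\sum_{x\in S}f_s(x)\Big).
\end{equation}
Both sums converge, because a disk of radius $r$ contains at most $(r+1)^2$ points of a $2$-separated set. The value $+\infty$ is allowed. The following conjecture is posed in \cite{ALLPPR}.

\begin{quote}
\textbf{Conjecture.} Either $S$ is related to $S^*$ by an isometry of $\mathbb{R}^2$, in which case $\delta(S)=0$, or it is not, in which case $\delta(S)>0$.
\end{quote}

That $\delta(S)=0$ when $S$ is isometric to $S^*$ is known (H.~Cohn, private communication). We prove the conjecture in a sharper form.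

\subsection*{What the deficiency measures}

The sum $\sum_S f_s$ counts the points of $S$ in a window of size $s$ with a soft edge. The lattice $\Lambda$ has one point per area $2\sqrt3$ and $\int f_s=\pi s^2$, so for $S^*$ one expects a count close to $\pi s^2/(2\sqrt3)$. The density of a packing records only the term of order $s^2$ in such a count. The deficiency looks two orders further down, at the term of order $1$, and it sees defects that the density ignores.

\begin{example}[Vacancies]\label{ex:vac}
If $S=S^*\setminus F'$ with $F'$ a set of $k$ points, the difference in \eqref{eq:def} is $\sum_{F'}f_s$, which tends to $k$. So $\delta(S)=k$. If $S=\emptyset$, then $\delta(S)=\infty$.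
\end{example}

\begin{example}[A slit]\label{ex:slit}
Take $S^*=\Lambda$, whose $k$th row consists of the points $2m+k+ik\sqrt3$, $m\in\mathbb{Z}$. Move all rows with $k\ge1$ up by $h>0$. The new set $S$ is $2$-separated, and the number of points in a disk of radius $s$ changes only by $O(s)$. The difference in \eqref{eq:def} is
\[
\sum_{k\ge1}A_k\,e^{-3k^2/s^2}\Big(1-e^{-(2\sqrt3\,kh+h^2)/s^2}\Big),\qquad A_k=\sum_{m\in\mathbb{Z}}e^{-(2m+k)^2/s^2}\ge\frac{s-1}{e}.
\]
For large $s$, each of the at least $s-1$ rows with $s\le k\le2s$ contributes at least $e^{-13}(s-1)h/s$. The difference tends to infinity, and $\delta(S)=\infty$ however small $h$ is.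
\end{example}

The soft edge is needed. With a sharp window, compare $\Lambda$ with its translate $1+\Lambda$ in the disk $|x|\le s$. Both sets are invariant under $x\mapsto-x$, and only the first contains $0$. So the first count is odd, the second is even, and their difference is never $0$.

The examples support the conjecture, but they say nothing about a small deformation of $S^*$ that is spread over the whole plane. One could expect such deformations to give arbitrarily small positive values of $\delta$, and on the line small values do occur (Section~\ref{sec:line}). In the plane they do not: a single vacancy is the cheapest defect.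

\subsection*{Results}

A $2$-separated set is \emph{saturated} if it is maximal under inclusion. The union of a chain of $2$-separated sets is $2$-separated, so by Zorn's lemma every $2$-separated set lies in a saturated one. For a saturated set $S$ we fix a Delaunay triangulation $\mathcal{T}$, a triangulation of the plane with vertex set $S$ in which no open circumdisk contains a point of $S$ (see Section~\ref{sec:delaunay}). The \emph{excess} of $T\in\mathcal{T}$ is
\[
\varepsilon_T=\operatorname{area}(T)-\sqrt3,
\]
the amount by which the area of $T$ exceeds that of the equilateral triangle of side $2$. Finally, for any $2$-separated $S$ we compare the count with its expected main term: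
\[
\delta_s(S)=\frac{\pi s^2}{2\sqrt3}-\sum_{x\in S}f_s(x).
\]

\begin{theorem}\label{thm:A}
Let $S\subset\mathbb{R}^2$ be $2$-separated.
\begin{itemize}
\item[(a)] If $S$ is saturated, then $\varepsilon_T\ge0$ for all $T\in\mathcal{T}$, and $\lim_{s\to\infty}\delta_s(S)=\frac1{2\sqrt3}\sum_T\varepsilon_T\in[0,\infty]$.
\item[(b)] If $S$ is an isometric copy of $S^*$, then $\delta_s(S)\to0$. Hence $\delta(S)=\lim_{s\to\infty}\delta_s(S)$ for every $S$, the lower limit in \eqref{eq:def} is a limit, and it does not change under isometries of $S$ or of $S^*$.
\item[(c)] If $S\subset S'$ with $S'$ saturated, then $\delta(S)=\delta(S')+\#(S'\setminus S)$.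
\item[(d)] $\delta(S)\ge0$, with equality if and only if $S$ is isometric to $S^*$.
\end{itemize}
\end{theorem}

Part (d) is the conjecture.

\begin{theorem}\label{thm:B}
For every $2$-separated $S\subset\mathbb{R}^2$ we have $\delta(S)\in\{0,1,2,\dots\}\cup\{\infty\}$, and all these values occur. So $\delta(S)\ge1$ unless $S$ is isometric to $S^*$, and the bound $1$ is sharp. Moreover, $\delta(S)<\infty$ if and only if there are an isometric copy $\Lambda'$ of $S^*$, finite sets $F\subset S$ and $F'\subset\Lambda'$, and a bijection $\phi:\Lambda'\setminus F'\to S\setminus F$ with $\sum|\phi(\lambda)-\lambda|<\infty$. In that case $\delta(S)=\#F'-\#F$, and the data can be chosen so that $|\phi(\lambda)-\lambda|=O(|\lambda|^{-m})$ for every $m$.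
\end{theorem}

For instance, remove from $S^*=\Lambda$ the origin and its six neighbors $2\omega^j$, and insert one point $x$ with $|x|\le2\sqrt3-2$. The remaining lattice points have modulus at least $2\sqrt3$, so the new set is $2$-separated, and \eqref{eq:def} gives $\delta=7-1=6$ wherever $x$ is placed.

Throughout, $C$ denotes a positive absolute constant that may change from line to line, and $B(z,r)$ is the closed disk of center $z$ and radius $r$.

\section{The same question on the line}\label{sec:line}

The method behind Theorem~\ref{thm:A} is visible in dimension one. Let $\dots<x_{-1}<x_0<x_1<\dots$ be a saturated $2$-separated subset $X$ of $\mathbb{R}$. The gaps $\ell_i=x_{i+1}-x_i$ satisfy $2\le\ell_i<4$, since a gap of length $4$ or more has room for another point. The optimal configuration $2\mathbb{Z}$ has one point per length $2$, so with $f(x)=e^{-x^2/s^2}$ and $s\ge1$ the analogue of $\delta_s$ is $\frac12\int_{\mathbb{R}}f-\sum_if(x_i)$. Cut the integral at the points of $X$ and give half of each term $f(x_i)$ to each of the two adjacent gaps: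
\[
\frac12\int_{\mathbb{R}}f-\sum_if(x_i)=\sum_i\Big[\frac12\int_{x_i}^{x_{i+1}}f-\frac{f(x_i)+f(x_{i+1})}2\Big].
\]
Expand $f$ at the midpoint $y_i$ of the $i$th gap. The constant term contributes $(\frac{\ell_i}2-1)f(y_i)$. The linear term contributes nothing, by symmetry. The remainder is at most $C\sup_{[x_i,x_{i+1}]}|f''|$, and since $|f''(x)|\le Cs^{-2}e^{-x^2/2s^2}$ and the gaps have length between $2$ and $4$, the remainders add up to $O(s\cdot s^{-2})$. Therefore
\[
\frac12\int_{\mathbb{R}}f-\sum_if(x_i)=\frac12\sum_i(\ell_i-2)f(y_i)+O(1/s)\longrightarrow\frac12\sum_i(\ell_i-2)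
\]
by monotone convergence. The limit is half the total excess length, and it vanishes exactly when $X$ is a translate of $2\mathbb{Z}$.

In the plane the gaps become Delaunay triangles and excess length becomes excess area. Three difficulties appear.
\begin{itemize}
\item A triangle of small excess need not be close to equilateral. This is dealt with in Section~\ref{sec:delaunay}.
\item The linear term no longer vanishes; it has to be bounded by the excess.
\item The window contains about $s^2$ cells, so second-order terms of size $s^{-2}$ add up to order $1$. They have to be computed, not just estimated.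
\end{itemize}

The analogue of Theorem~\ref{thm:B} is false on the line: a single gap of length $2+h$ with $0<h<2$ gives the limit $h/2$. Such a set agrees with one translate of $2\mathbb{Z}$ on the left and with another on the right, and nothing relates the two ends of the line. In the plane all distant regions are linked by large circles, and Section~\ref{sec:onelattice} uses these circles to show that a set of finite deficiency follows a single lattice at infinity.

\section{Delaunay triangles and their excess}\label{sec:delaunay}

Let $S$ be saturated. A point $x\notin S$ cannot be added to $S$, so some point of $S$ is at distance less than $2$ from it. Thus $S$ meets every open disk of radius $2$.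

We recall the Delaunay tessellation. An open disk is \emph{empty} if it contains no point of $S$. A \emph{Delaunay cell} is the convex hull of the points of $S$ on the boundary of an empty disk whose boundary circle contains at least three points of $S$. The standard fact, due to Delaunay, is that for a $2$-separated set meeting every open disk of radius $2$ these cells form a locally finite edge-to-edge tiling of the plane by convex polygons with vertex set $S$. Edge-to-edge means that two distinct tiles are disjoint or meet in a common vertex or a common edge. Cutting each cell by the diagonals from one of its vertices gives an edge-to-edge triangulation $\mathcal{T}$ with vertex set $S$ in which every open circumdisk is empty. Each edge lies in exactly two triangles, one on each side, and the triangles at a point $p\in S$ form a cyclic fan around $p$ with angles adding up to $2\pi$.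

\begin{lemma}\label{lem:basic}
In every $T\in\mathcal{T}$ the sides lie in $[2,4)$ and the angles in $(30^\circ,120^\circ)$. If two triangles of $\mathcal{T}$ share an edge, the two angles opposite that edge have sum at most $180^\circ$.
\end{lemma}

\begin{proof}
The circumcenter of $T$ is at distance $r_T$, the circumradius, from $S$, because the open circumdisk is empty. Hence $r_T<2$; this is where saturation enters. Each side is at least $2$ by separation and equals $2r_T\sin\theta$, where $\theta$ is the opposite angle. So the sides are less than $4$ and $\sin\theta>\frac12$. All three angles exceed $30^\circ$, and therefore each is less than $180^\circ-60^\circ$.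

Let $pqr$ and $pqr'$ share the edge $pq$, and let $\theta$ be the angle at $r$. By the inscribed angle theorem, a point on the other side of the line $pq$ sees the segment $pq$ under an angle greater than $180^\circ-\theta$ only if it lies in the open circumdisk of $pqr$. The point $r'$ does not.
\end{proof}

On $[60^\circ,120^\circ]$ the sine is at least $\frac{\sqrt3}2$, which will give $\varepsilon_T\ge0$. But the sine takes this value at both ends of the interval. The isosceles triangle with two sides $2$ and apex angle $\gamma<120^\circ$ has circumradius $1/\cos(\gamma/2)<2$ and area $2\sin\gamma$, so as $\gamma\to120^\circ$ it respects all bounds of Lemma~\ref{lem:basic}, its excess tends to $0$, and it is far from equilateral. The limiting triangle occurs at a vacancy of the lattice (Figure~\ref{fig:hole}), and the picture suggests the remedy: the triangle across the long side has a large excess, which can pay for its neighbor. Call $T\in\mathcal{T}$ \emph{good} if its largest angle is at most $100^\circ$, and \emph{bad} otherwise.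

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!25] (0:2)--(120:2)--(240:2)--cycle;
\draw[dashed] (0,0) circle (2);
\draw (0:2)--(60:2)--(120:2)--(180:2)--(240:2)--(300:2)--cycle;
\draw (0:2)--(120:2)--(240:2)--cycle;
\foreach \x in {0,60,120,180,240,300} \fill (\x:2) circle (0.06);
\foreach \x in {60,180,300} \node at (\x:1.4) {\small $\sqrt3$};
\node at (0,0) {\small $3\sqrt3$};
\end{tikzpicture}
\caption{The hole left by removing one point from the hexagonal lattice of spacing $2$, cut into four triangles labeled by their areas. The set is not saturated: the empty disk (dashed) has radius exactly $2$. The three triangles with an angle of $120^\circ$ have the area $\sqrt3$ of an equilateral triangle of side $2$. The shaded triangle across their long sides carries the whole excess $2\sqrt3$, the area per point of the lattice.}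
\label{fig:hole}
\end{figure}

\begin{lemma}\label{lem:shape}
Let $T\in\mathcal{T}$.
\begin{itemize}
\item[(1)] $0\le\varepsilon_T\le8$, and $\varepsilon_T=0$ if and only if $T$ is equilateral of side $2$.
\item[(2)] If $T$ is good, its angles satisfy $|\theta_v-\frac\pi3|\le C\varepsilon_T$, its sides lie in $[2,2+C\varepsilon_T]$, and its vertices $p,q,r$ in counterclockwise order satisfy $|(r-p)-\omega(q-p)|\le C\varepsilon_T$.
\item[(3)] If $T$ is bad, the triangle $T'$ adjacent to $T$ across its longest side has $\varepsilon_{T'}\ge\frac14$. A given triangle arises as $T'$ from at most three bad triangles.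
\end{itemize}
\end{lemma}

\begin{proof}
Let $a\le b\le c$ be the sides of $T$ and $\gamma$ the largest angle, opposite $c$. Then $\operatorname{area}(T)=\frac12ab\sin\gamma$ with $4\le ab<16$ and $60^\circ\le\gamma<120^\circ$.

(1) The area is at most $8$ and at least $\frac12\cdot4\cdot\frac{\sqrt3}2=\sqrt3$. Equality forces $a=b=2$ and $\sin\gamma=\frac{\sqrt3}2$, hence $\gamma=60^\circ$ because $120^\circ$ is excluded.

(2) The sine is concave on $[60^\circ,100^\circ]$, so it lies above its chord: $\sin\gamma-\frac{\sqrt3}2\ge\kappa(\gamma-\frac\pi3)$, where the slope $\kappa$ is positive since $\sin100^\circ>\sin60^\circ$. From $ab\ge4$ we get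
\[
\varepsilon_T\ge2\sin\gamma-\sqrt3\ge2\kappa\big(\gamma-\tfrac\pi3\big).
\]
The other two angles are at most $\gamma$, so each is at least $\pi-2\gamma=\frac\pi3-2(\gamma-\frac\pi3)$. This gives the bound on the angles. From $\sin\gamma\ge\frac{\sqrt3}2$ and $ab-4=(a-2)(b-2)+2(a-2)+2(b-2)$ we get
\[
\varepsilon_T\ge\tfrac{\sqrt3}4(ab-4)\ge\tfrac{\sqrt3}2\big((a-2)+(b-2)\big).
\]
The function $a^2+b^2-2ab\cos\gamma=c^2$ is Lipschitz for $a,b\in[2,4]$ and equals $4$ at $(2,2,\frac\pi3)$. So $c-2=\frac{c^2-4}{c+2}\le C\varepsilon_T$. Finally $r-p=\frac{|r-p|}{|q-p|}e^{i\theta_p}(q-p)$, where the ratio is within $C\varepsilon_T$ of $1$, the factor $e^{i\theta_p}$ is within $C\varepsilon_T$ of $\omega$, and $|q-p|<4$.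

(3) Now $\cos\gamma<0$, so $c^2\ge a^2+b^2\ge8$. By Lemma~\ref{lem:basic}, the angle $\gamma'$ of $T'$ opposite the common edge is at most $80^\circ$. We show that $\operatorname{area}(T')>2>\sqrt3+\frac14$.

Suppose first that $c$ is not a longest side of $T'$. Then it is one of the two shorter sides, whose product is at least $2\cdot2\sqrt2$, and the angle between them is the largest angle of $T'$, with sine at least $\frac{\sqrt3}2$. So $\operatorname{area}(T')\ge\frac12\cdot4\sqrt2\cdot\frac{\sqrt3}2=\sqrt6>2$.

Suppose next that $c$ is a longest side of $T'$, so that $60^\circ\le\gamma'\le80^\circ$. Let $a',b'$ be the other sides and $P=a'b'\ge4$. Since $\cos80^\circ>0.17$,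
\[
a'^2+b'^2=c^2+2P\cos\gamma'\ge8+8\cdot0.17=9.36 .
\]
Expanding $(a'^2-4)(b'^2-4)\ge0$ gives $a'^2+b'^2\le4+P^2/4$. Hence $P^2\ge21.44$, $P\ge4.63$, and $\operatorname{area}(T')\ge\frac12\cdot4.63\cdot\frac{\sqrt3}2>2$.

The last claim holds because $T'$ has three edges, each with one triangle on its other side.
\end{proof}

\begin{lemma}\label{lem:count}
At most $C(1+r)^2$ triangles of $\mathcal{T}$ meet a given disk of radius $r$, at most $C(1+L)$ meet a given segment of length $L$, and at most $Ct$ meet a given circle of radius $t\ge1$.
\end{lemma}

\begin{proof}
The triangles have disjoint interiors, area at least $\sqrt3$ and diameter less than $4$. Those that meet a set $K$ lie in the $4$-neighborhood of $K$, whose area in the three cases is at most $\pi(r+4)^2$, $8L+16\pi$ and $Ct$.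
\end{proof}

\section{The Gaussian count and the total excess}\label{sec:thmA}

Let $S$ be saturated and $s\ge1$. Write $z_T$ for the centroid of $T$, write $D^jf$ for the array of partial derivatives of order $j$ and $|D^jf|$ for its Euclidean norm. For $y\in\mathbb{R}^2$ let $y^{\otimes2}=yy^{t}$, and for symmetric matrices let $A:B=\operatorname{tr}(AB)$. The first lemma says that each derivative gains a factor $1/s$ against the roughly $s^2$ triangles in the window.

\begin{lemma}\label{lem:deriv}
For $0\le j\le4$,
\[
\sum_T\sup_{B(z_T,20)}|D^jf_s|\le Cs^{2-j},\qquad\sum_{|z_T|>s^{3/2}}\ \sup_{B(z_T,20)}|D^jf_s|\le\frac Cs.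
\]
\end{lemma}

\begin{proof}
Let $g(y)=e^{-|y|^2}$, so that $f_s(x)=g(x/s)$. Each derivative of $g$ is a polynomial times $g$, so $|D^jg(y)|\le Ce^{-3|y|^2/4}$. If $|x-z|\le20$, then $|x/s|\ge|z/s|-20$, and $\frac34\max(t-20,0)^2\ge\frac12t^2-C$ for all $t\ge0$. Hence
\[
\sup_{B(z,20)}|D^jf_s|\le Cs^{-j}e^{-|z|^2/2s^2}.
\]
By Lemma~\ref{lem:count}, at most $C(n+2)^2s^2$ triangles have $ns\le|z_T|<(n+1)s$, so $\sum_Te^{-|z_T|^2/4s^2}\le Cs^2\sum_{n\ge0}(n+2)^2e^{-n^2/4}\le Cs^2$. This gives the first bound. For $|z|>s^{3/2}$ we have $e^{-|z|^2/2s^2}\le e^{-s/4}e^{-|z|^2/4s^2}$, so the second sum is at most $Cs^2e^{-s/4}\le C/s$.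
\end{proof}

In particular $E_s=\sum_T\varepsilon_Tf_s(z_T)$ is finite, and all series in the next proof converge absolutely.

\begin{proposition}\label{prop:est}
For saturated $S$ and $s\ge1$,
\[
\Big|\delta_s(S)-\frac{E_s}{2\sqrt3}\Big|\le\frac{C}{\sqrt s}\,E_s+\frac Cs.
\]
\end{proposition}

\begin{proof}
Write $f=f_s$.

\emph{Distributing the sum over triangles.} On the line each point gave half its weight to each adjacent gap. Here a vertex $v$ gives to a triangle $T$ the share $\theta_v/2\pi$, where $\theta_v$ is the angle of $T$ at $v$. The shares given by one vertex add up to $1$, and the shares received by one triangle add up to $\frac12$, whatever its shape. With $\pi s^2=\sum_T\int_Tf$ we obtain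
\[
\delta_s(S)=\sum_T\Big[\frac1{2\sqrt3}\int_Tf-\sum_{v\in T}\frac{\theta_v}{2\pi}f(v)\Big],
\]
where $v$ runs over the vertices of $T$. In each bracket replace $f$ by its Taylor polynomial of degree $2$ at $z_T$. The error is at most $C\sup_T|D^3f|$, and these errors add up to $O(1/s)$ by Lemma~\ref{lem:deriv}. The constant term contributes $\big(\frac{\operatorname{area}(T)}{2\sqrt3}-\frac12\big)f(z_T)=\frac{\varepsilon_T}{2\sqrt3}f(z_T)$, and $\int_T(x-z_T)\,dx=0$. Therefore
\begin{equation}\label{eq:expansion}
\delta_s(S)=\frac{E_s}{2\sqrt3}-\sum_TDf(z_T)\cdot\mu_T-\frac12\sum_TD^2f(z_T):Q_T+O(1/s),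
\end{equation}
\[
\mu_T=\sum_{v\in T}\frac{\theta_v}{2\pi}(v-z_T),\qquad Q_T=\sum_{v\in T}\frac{\theta_v}{2\pi}(v-z_T)^{\otimes2}-\frac1{2\sqrt3}\int_T(x-z_T)^{\otimes2}\,dx.
\]

\emph{A formula for $Q_T$.} Let $\beta_1,\beta_2,\beta_3$ be the barycentric coordinates with respect to the vertices $v_1,v_2,v_3$, so that $x-z_T=\sum_i\beta_i(v_i-z_T)$. The mean of $\beta_i\beta_j$ over $T$ is invariant under affine maps. On the triangle $\{x,y\ge0,\ x+y\le1\}$ of area $\frac12$ we have $\int x^2=\int_0^1x^2(1-x)\,dx=\frac1{12}$ and $\int xy=\int_0^1\frac12x(1-x)^2\,dx=\frac1{24}$. So the mean is $\frac16$ for $i=j$ and $\frac1{12}$ for $i\ne j$, and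
\[
\int_T(x-z_T)^{\otimes2}\,dx=\frac{\operatorname{area}(T)}{12}\Big[\Big(\sum_v(v-z_T)\Big)^{\otimes2}+\sum_v(v-z_T)^{\otimes2}\Big].
\]
The first term vanishes since $\sum_v(v-z_T)=0$. Hence
\begin{equation}\label{eq:Q}
Q_T=\sum_{v\in T}\Big(\frac{\theta_v}{2\pi}-\frac{\operatorname{area}(T)}{24\sqrt3}\Big)(v-z_T)^{\otimes2}.
\end{equation}
For an equilateral triangle $T_0$ of side $2$ the coefficient is $\frac16-\frac1{24}=\frac18$ and $|v-z_{T_0}|^2=\frac43$. The matrix $Q_{T_0}$ commutes with the rotation by $120^\circ$, which permutes the vectors $v-z_{T_0}$. That rotation maps each eigenspace of $Q_{T_0}$ to itself and fixes no line, so $Q_{T_0}$ is scalar. Its trace is $\frac18\cdot3\cdot\frac43=\frac12$. Thus $Q_{T_0}=\frac14I$ for every position and orientation of $T_0$.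

\emph{Size of $\mu_T$ and $Q_T-\frac14I$.} Put $\rho_T=\varepsilon_T$ for good $T$ and $\rho_T=1$ for bad $T$. We claim that $|\mu_T|\le C\rho_T$ and $|Q_T-\frac14I|\le C\rho_T$. For bad $T$ this holds because angles, area and diameter are bounded. Let $T$ be good, with vertices $p,q,r$ in counterclockwise order. Since $\sum_v(v-z_T)=0$, we have $\mu_T=\sum_v\frac{\theta_v-\pi/3}{2\pi}(v-z_T)$, and Lemma~\ref{lem:shape}(2) gives the first bound. Let $T_0$ have vertices $p$, $p+2e$, $p+2\omega e$ with $e=\frac{q-p}{|q-p|}$. By Lemma~\ref{lem:shape}(2), $|q-(p+2e)|=|q-p|-2\le C\varepsilon_T$ and $|r-(p+2\omega e)|\le|(r-p)-\omega(q-p)|+|q-p|-2\le C\varepsilon_T$. So the vectors $v-z_T$, the angles and the area of $T$ differ from those of $T_0$ by at most $C\varepsilon_T$. All these quantities are bounded, and \eqref{eq:Q} gives $|Q_T-Q_{T_0}|\le C\varepsilon_T$.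

\emph{The Laplacian term.} It follows that $\frac12D^2f(z_T):Q_T=\frac18\Delta f(z_T)+O(\rho_T|D^2f(z_T)|)$. The term $\frac18\Delta f(z_T)$ is present even for equilateral triangles, and Lemma~\ref{lem:deriv} bounds its sum only by a constant. What saves the estimate is that the matrix $\frac14I$ is the same for all triangles, so that the sum is nearly a Riemann sum for $\int\Delta f$, which is $0$ by the divergence theorem. Precisely,
\[
\sqrt3\sum_T\Delta f(z_T)=\sum_T\operatorname{area}(T)\Delta f(z_T)-\sum_T\varepsilon_T\Delta f(z_T).
\]
Expand $\Delta f$ to first order at $z_T$. The linear term has integral $0$ over $T$, so $\operatorname{area}(T)\Delta f(z_T)=\int_T\Delta f+O(\sup_T|D^4f|)$, and the first sum on the right is $\int\Delta f+O(s^{-2})=O(s^{-2})$. Inserting all this into \eqref{eq:expansion}, we find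
\begin{equation}\label{eq:err}
\Big|\delta_s(S)-\frac{E_s}{2\sqrt3}\Big|\le C\sum_T(\rho_T+\varepsilon_T)\big(|Df(z_T)|+|D^2f(z_T)|\big)+\frac Cs.
\end{equation}

\emph{Charging bad triangles to their neighbors.} For bad $T$ let $T'$ be as in Lemma~\ref{lem:shape}(3). Then $\rho_T=1\le4\varepsilon_{T'}$, and $|z_T-z_{T'}|\le8$ because the two triangles share a vertex. Each $T'$ is used at most three times, so the sum in \eqref{eq:err} is at most
\begin{equation}\label{eq:err2}
C\sum_T\varepsilon_T\sup_{B(z_T,8)}\big(|Df|+|D^2f|\big).
\end{equation}

\emph{Comparing the error with $E_s$.} If $\sum_T\varepsilon_T$ is finite, the bound $|Df|+|D^2f|\le C/s$ already shows that \eqref{eq:err2} tends to $0$. If it is infinite, we must show that \eqref{eq:err2} is small relative to the main term, and for this we compare the derivatives of $f$ with $f$ itself. The ratio $|Df(x)|/f(x)=2|x|/s^2$ is small only for $|x|$ much smaller than $s^2$, while $f$ is negligible for $|x|$ much larger than $s$, so we cut at $s^{3/2}$. Triangles with $|z_T|>s^{3/2}$ contribute $O(1/s)$ to \eqref{eq:err2}, by Lemma~\ref{lem:deriv} and $\varepsilon_T\le8$. Let $|z_T|\le s^{3/2}$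 and $x\in B(z_T,8)$. Then $|x|^2\ge|z_T|^2-16|z_T|$; for $|z_T|\ge8$ this follows from $|x|\ge|z_T|-8$, and otherwise the right side is not positive. Hence $f(x)\le e^{16|z_T|/s^2}f(z_T)\le e^{16}f(z_T)$. With $|x|\le9s^{3/2}$ we get
\[
|Df(x)|=\frac{2|x|}{s^2}f(x)\le\frac C{\sqrt s}f(z_T),\qquad|D^2f(x)|\le C\Big(\frac1{s^2}+\frac{|x|^2}{s^4}\Big)f(x)\le\frac Csf(z_T).
\]
So these triangles contribute at most $Cs^{-1/2}E_s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(a) The inequality $\varepsilon_T\ge0$ is Lemma~\ref{lem:shape}(1). Since $f_s$ increases to $1$ pointwise, $E_s$ increases to $\sum_T\varepsilon_T$. If this sum is finite, Proposition~\ref{prop:est} gives $\delta_s(S)\to\frac1{2\sqrt3}\sum_T\varepsilon_T$. If it is infinite, $\delta_s(S)\ge\big(\frac1{2\sqrt3}-Cs^{-1/2}\big)E_s-\frac Cs\to\infty$.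

(b) and (c) Let $S\subset S'$ with $S'$ saturated. Then $\delta_s(S)=\delta_s(S')+\sum_{S'\setminus S}f_s$, and the last sum increases to $\#(S'\setminus S)$. By (a), the limit of $\delta_s(S)$ exists in $[0,\infty]$ and
\begin{equation}\label{eq:c}
\lim_s\delta_s(S)=\lim_s\delta_s(S')+\#(S'\setminus S).
\end{equation}

Let $\Lambda'$ be an isometric copy of $S^*$. Every point of the plane lies in an equilateral triangle of side $2$ with vertices in $\Lambda'$. The segments from the center to the midpoints of the sides cut this triangle into three convex quadrilaterals, each having one vertex $v\in\Lambda'$ and its other corners at distances $1,1,\frac2{\sqrt3}$ from $v$. So every point is within $\frac2{\sqrt3}<2$ of $\Lambda'$, and $\Lambda'$ is saturated. A Delaunay triangle $T$ of $\Lambda'$ has $r_T\le\frac2{\sqrt3}$, so its angles have sine at least $1/r_T\ge\frac{\sqrt3}2$. All three angles are then at least $60^\circ$, hence equal to $60^\circ$, and the sides are $\sqrt3\,r_T\le2$. Thus all $\varepsilon_T$ vanish and $\delta_s(\Lambda')\to0$ by (a).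

Wherever $S^*$ is placed, the difference in \eqref{eq:def} is $\delta_s(S)-\delta_s(S^*)=\delta_s(S)+o(1)$. So the lower limit is a limit, $\delta(S)=\lim_s\delta_s(S)$, the position of $S^*$ plays no role, and \eqref{eq:c} becomes (c). If $g$ is an isometry, then $gS'$ is saturated with Delaunay triangulation $g\mathcal{T}$, which has the same areas, and $\#(gS'\setminus gS)=\#(S'\setminus S)$. By (a) and (c), $\delta(gS)=\delta(S)$.

(d) The inequality follows from (a) and (c), and $\delta(S)=0$ for copies of $S^*$ by (b). Suppose $\delta(S)=0$. By (c), $S=S'$ is saturated, and by (a) and Lemma~\ref{lem:shape}(1) all triangles of $\mathcal{T}$ are equilateral of side $2$. After an isometry one of them has vertices $0,2,2\omega$. If a triangle has vertices $p,q,r\in\Lambda$, its neighbor across $pq$ is its mirror image, with third vertex $p+q-r\in\Lambda$. Any two triangles are joined by a chain of such neighbors, as one sees by following a segment between interior points that avoids all vertices. So $S\subset\Lambda$, and $S=\Lambda$ because $S$ is saturated.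
\end{proof}

\section{Finite deficiency: reduction to a rigidity statement}\label{sec:reduction}

A \emph{matching} for a $2$-separated set $S$ consists of an isometric copy $\Lambda'$ of $S^*$, finite sets $F\subset S$ and $F'\subset\Lambda'$, and a bijection $\phi:\Lambda'\setminus F'\to S\setminus F$. It is \emph{summable} if $\sum|\phi(\lambda)-\lambda|<\infty$, and \emph{rapid} if $|\phi(\lambda)-\lambda|=O(|\lambda|^{-m})$ for every $m$, with constants depending on the matching and on $m$. A rapid matching is summable, since $\sum|\lambda|^{-3}$ over the nonzero points of $\Lambda'$ converges. Integrality comes from the following observation: a window of size $s$ does not notice displacements of finite total length.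

\begin{proposition}\label{prop:easy}
If $S$ has a summable matching, then $\delta(S)=\#F'-\#F$.
\end{proposition}

\begin{proof}
We have
\[
\sum_{\Lambda'}f_s-\sum_Sf_s=\sum_{F'}f_s-\sum_Ff_s+\sum_{\lambda\in\Lambda'\setminus F'}\big(f_s(\lambda)-f_s(\phi(\lambda))\big).
\]
The last sum is at most $\sup|Df_s|\sum|\phi(\lambda)-\lambda|\le\frac Cs\sum|\phi(\lambda)-\lambda|$ in absolute value, so it tends to $0$. The first two sums tend to $\#F'$ and $\#F$. By Theorem~\ref{thm:A}(b) we may take $S^*=\Lambda'$ in \eqref{eq:def}.
\end{proof}

The substance of Theorem~\ref{thm:B} is the converse.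

\begin{proposition}\label{prop:rigid}
If $S$ is saturated and $\sum_T\varepsilon_T<\infty$, then $S$ has a rapid matching.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:rigid}]
If $S$ has a summable matching, then $\delta(S)=\#F'-\#F<\infty$ by Proposition~\ref{prop:easy}. Conversely, let $\delta(S)<\infty$ and $S\subset S'$ with $S'$ saturated. By Theorem~\ref{thm:A}(c), the set $A=S'\setminus S$ is finite and $\delta(S')<\infty$, so $S'$ has finite total excess by parts (a) and (b). Let $(\Lambda',F,F',\phi)$ be a rapid matching for $S'$. Replace $F$ by $F\setminus A$, replace $F'$ by $F'\cup\phi^{-1}(A\setminus F)$, and restrict $\phi$. The image of the restriction is $(S'\setminus F)\setminus A=S\setminus(F\setminus A)$, so this is a rapid matching for $S$. By Proposition~\ref{prop:easy}, $\delta(S)$ is an integer. By Theorem~\ref{thm:A}(d) it is nonnegative, and positive, hence at least $1$, unless $S$ is isometric to $S^*$. Example~\ref{ex:vac} shows that all values occur, in particular the value $1$.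
\end{proof}

For the rest of the paper $S$ is saturated and $\sum_T\varepsilon_T<\infty$. Only finitely many triangles have excess above a given positive constant, and by Lemma~\ref{lem:shape}(3) only finitely many are bad. By Lemma~\ref{lem:shape}(2) there is therefore a radius $R_0$ such that every triangle with a vertex of modulus at least $R_0$ is good, has angles within $1^\circ$ of $60^\circ$, and has sides at most $2.01$. Such triangles are called \emph{far}. A point $p\in S$ with $|p|\ge R_0$ lies in exactly six triangles, since their number $n$ satisfies $59n\le360\le61n$. The excess that remains beyond radius $R$ is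
\[
\eta(R)=\sum\{\varepsilon_T:\ T\text{ has a vertex of modulus at least }R\}.
\]
It tends to $0$ as $R\to\infty$, being a tail of a convergent series.

\section{One lattice at infinity}\label{sec:onelattice}

Far from the origin $S$ looks locally like a copy of $\Lambda$, but the copy may rotate and drift from place to place. This section excludes both.

\begin{proposition}\label{prop:one}
There is an isometry $g$ of the plane such that $\operatorname{dist}(gp,\Lambda)\to0$ as $p\in S$, $|p|\to\infty$.
\end{proposition}

We need two quantities that are constant on an exact lattice. The orientation of a copy of $\Lambda$ is defined modulo $60^\circ$, so for an edge $e$ of $\mathcal{T}$ with vector $\zeta$, defined up to sign, we put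
\[
h(e)=(\zeta/|\zeta|)^6 .
\]
The position is defined modulo $\Lambda$, so for $p\in\mathbb{C}$ we let $[p]$ be its class in the torus $\mathbb{C}/\Lambda$, a compact space with the metric $\operatorname{dist}([p],[q])=\operatorname{dist}(p-q,\Lambda)$. A \emph{chain} is a sequence of far triangles in which consecutive ones share an edge. For a triangle $T$ and a complex number $\xi$ let $H(T,\xi)$ be the largest value of $|h(e)-\xi|$ over the three edges $e$ of $T$.

\begin{lemma}\label{lem:chain}
Let $T_0,\dots,T_n$ be a chain.
\begin{itemize}
\item[(1)] If $e$ is an edge of $T_0$ and $e'$ is an edge of $T_n$, then $|h(e)-h(e')|\le C\sum_{k=0}^n\varepsilon_{T_k}$.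
\item[(2)] If $v$ is a vertex of $T_0$ and $v'$ is a vertex of $T_n$, then $\operatorname{dist}([v],[v'])\le C\sum_{k=0}^n\big(\varepsilon_{T_k}+H(T_k,1)\big)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Two edges $e,e'$ of a good triangle $T$ meet at a vertex $v$, and $h(e')=h(e)e^{\pm6i\theta_v}$. Since $|e^{6i\theta_v}-1|\le6|\theta_v-\frac\pi3|$, Lemma~\ref{lem:shape}(2) gives $|h(e)-h(e')|\le C\varepsilon_T$. Pass from $e$ to $e'$ through the shared edges.

(2) Let $e$ be an edge of a far triangle $T$, with vector $\zeta$. Write $\zeta/|\zeta|=\omega^je^{i\psi}$ with $|\psi|\le\frac\pi6$. Then $|h(e)-1|=2|\sin3\psi|\ge\frac{12}\pi|\psi|$, and $2\le|\zeta|\le2+C\varepsilon_T$. Hence $|\zeta-2\omega^j|\le C(\varepsilon_T+|h(e)-1|)$, and as $2\omega^j\in\Lambda$, the classes of the two ends of $e$ are at most this far apart. Now put $v_0=v$ and $v_{n+1}=v'$, and for $0\le k<n$ let $v_{k+1}$ be a common vertex of $T_k$ and $T_{k+1}$. The points $v_k,v_{k+1}$ are equal or are the ends of an edge of $T_k$. Add up the $n+1$ steps.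
\end{proof}

The lemma shows the difficulty. Along an infinite chain, $h$ converges as soon as $\sum_i\varepsilon_{T_i}<\infty$, and its distance to the limit at stage $k$ is bounded by the tail $\sum_{i\ge k}\varepsilon_{T_i}$. The position accumulates these errors of orientation, so it is controlled by the sum of the tails, $\sum_i(1+i)\varepsilon_{T_i}$. Finite total excess does not bound this weighted sum for an arbitrary chain, and the chains have to be chosen. Two families serve. Along most rays from a point the weighted sum is small, because a triangle at distance $d$ carries a weight of order $d$ but is hit only by a fraction of order $1/d$ of the directions. Along suitable circles the excess is small compared with the reciprocal of the length, and these circles connect the rays to each other.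

\subsection*{Rays}

Let $p\in S$ with $|p|\ge R_0+4$. An \emph{outward ray} from $p$ is a ray $\{p+te^{i\alpha}:t\ge0\}$ whose direction makes an angle at most $\pi/4$ with $p$ and which contains no point of $S$ other than $p$. The second condition excludes countably many $\alpha$. The modulus increases along such a ray, so every triangle that it meets has all its vertices of modulus greater than $|p|-4$ and is far. The ray does not overlap an edge along a segment, for then it would contain the farther endpoint of the edge. So it passes through a chain $T_0,T_1,T_2,\dots$, where $T_0$ contains an initial segment of the ray and the ray goes from $T_i$ to $T_{i+1}$ through the relative interior of their common edge. The triangles are distinct, because a convex set meets the ray in one segment. The \emph{weight} of the ray is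
\[
w=\sum_{i\ge0}(1+i)\,\varepsilon_{T_i},
\]
and the ray is \emph{admissible} if $w<\infty$.

\begin{lemma}\label{lem:ray}
From every $p\in S$ with $|p|\ge R_0+4$ there is an outward ray of weight at most $C\eta(|p|-4)$.
\end{lemma}

\begin{proof}
We integrate the weight $w(\alpha)$ over the directions $\alpha$ of outward rays from $p$, a set of measure $\pi/2$. For fixed $i$ and $T$ the set $\{\alpha:T_i(\alpha)=T\}$ is relatively open, because a slightly turned ray starts in the same triangle and crosses the same first $i$ edges in the same order. So it is measurable, and for fixed $T$ these sets are disjoint as $i$ varies. Let $d_T=\operatorname{dist}(p,T)$. If $T_i(\alpha)=T$, the ray enters $T$ at distance less than $d_T+4$ from $p$, and $T_0,\dots,T_i$ all meet this initial segment. By Lemma~\ref{lem:count}, $1+i\le C(1+d_T)$. Next, $T$ lies in a disk of radius $4$ whose center is at distance $d_T$ from $p$, so the directions that hit $T$ have measure at most $2\arcsin(4/d_T)$ if $d_T\ge4$, and at most $C/(1+d_T)$ in all cases. Therefore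
\[
\int w(\alpha)\,d\alpha=\sum_T\varepsilon_T\sum_i(1+i)\,\big|\{\alpha:T_i(\alpha)=T\}\big|\le\sum_T\varepsilon_T\,C(1+d_T)\frac{C}{1+d_T},
\]
where $T$ runs over triangles with all vertices of modulus greater than $|p|-4$. The right side is at most $C\eta(|p|-4)$, and some $\alpha$ has weight at most the average.
\end{proof}

\subsection*{Circles}

Let $\Gamma_t$ be the circle $|x|=t$, and let $\sigma(t)$ be the sum of $\varepsilon_T$ over the triangles that meet $\Gamma_t$.

\begin{lemma}\label{lem:circle}
There are radii $t_k\to\infty$, $t_k\ge R_0+4$, such that $t_k\sigma(t_k)\to0$ and any two triangles that meet $\Gamma_{t_k}$ are joined by a chain of distinct triangles that meet $\Gamma_{t_k}$. Such a chain has at most $Ct_k$ members.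
\end{lemma}

\begin{proof}
The moduli of the points of a triangle form an interval of length less than $4$, so $\int_0^\infty\sigma(t)\,dt\le4\sum_T\varepsilon_T<\infty$. If $t\sigma(t)$ were bounded below by a positive constant for almost all large $t$, the integral would diverge like $\int dt/t$. So there are $t_k\to\infty$ with $t_k\sigma(t_k)\to0$ outside the countable set of moduli of points of $S$. For $t_k\ge R_0+4$ the triangles that meet $\Gamma_{t_k}$ are far, and there are at most $Ct_k$ of them by Lemma~\ref{lem:count}.

Consider the graph on these triangles in which two are adjacent if they share an edge. If it were disconnected, the triangles would split into two nonempty families with no shared edge between them. The unions of the two families cut out two nonempty closed subsets of $\Gamma_{t_k}$ that cover it. The circle is connected, so some point of it lies in a triangle of each family. This point is not a vertex, so the two triangles meet in a common edge, a contradiction. A path in the graph is the required chain.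
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:one}]
\emph{Orientation along one ray.} Let an admissible ray from $p$ have chain $(T_i)$, and put $w_j=\sum_{i\ge j}(1+i)\varepsilon_{T_i}$, so that $w_0=w$ and $w_j\to0$. By Lemma~\ref{lem:chain}(1) the values of $h$ on the edges of $T_j$ converge to a limit $h_\infty$ of modulus $1$, and
\begin{equation}\label{eq:hray}
H(T_j,h_\infty)\le C\sum_{i\ge j}\varepsilon_{T_i}\le\frac{Cw_j}{1+j}.
\end{equation}
For $t_k\ge2|p|$ the ray crosses $\Gamma_{t_k}$ at a point of some $T_{j(k)}$, at distance at least $t_k/2$ from $p$. Each triangle covers less than length $4$ of the ray, so $1+j(k)\ge t_k/8$. By \eqref{eq:hray}, $H(T_{j(k)},h_\infty)=o(1/t_k)$. Lemmas~\ref{lem:circle} and~\ref{lem:chain}(1) carry this bound around the circle at the cost $C\sigma(t_k)=o(1/t_k)$: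
\begin{equation}\label{eq:hcircle}
\max\{H(T,h_\infty):\ T\text{ meets }\Gamma_{t_k}\}=o(1/t_k).
\end{equation}

\emph{All rays have the same orientation.} If a second admissible ray has limit $h'_\infty$, then \eqref{eq:hcircle} holds for both limits, so $|h_\infty-h'_\infty|=o(1/t_k)$ and $h_\infty=h'_\infty$. Rotate $S$ about $0$ so that the common limit is $1$. The rotation preserves moduli, $R_0$, $\eta$, $\sigma$, outward rays and their weights.

\emph{Position along one ray.} Let $v_j$ be any vertex of $T_j$, with $v_0=p$. For $n\ge j$, Lemma~\ref{lem:chain}(2) and the first bound in \eqref{eq:hray} give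
\[
\operatorname{dist}([v_j],[v_n])\le C\sum_{l\ge j}\Big(\varepsilon_{T_l}+\sum_{i\ge l}\varepsilon_{T_i}\Big)\le C\sum_{i\ge j}(2+i-j)\varepsilon_{T_i}\le Cw_j .
\]
So $[v_j]$ converges in $\mathbb{C}/\Lambda$, and the limit is at distance at most $Cw$ from $[p]$.

\emph{All rays have the same position.} Take two admissible rays, with vertices $v_{j(k)}$ and $v'_{j'(k)}$ in the triangles where they cross $\Gamma_{t_k}$. Join the two triangles by a chain as in Lemma~\ref{lem:circle}. By Lemma~\ref{lem:chain}(2) and \eqref{eq:hcircle},
\[
\operatorname{dist}([v_{j(k)}],[v'_{j'(k)}])\le C\sigma(t_k)+Ct_k\cdot o(1/t_k)=o(1).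
\]
Here the rate $o(1/t_k)$ is used in full. Since $j(k),j'(k)\to\infty$, the two limits coincide. Let $[\tau]$ be the common limit. For $p\in S$ with $|p|\ge R_0+4$, the ray of Lemma~\ref{lem:ray} gives $\operatorname{dist}(p-\tau,\Lambda)\le C\eta(|p|-4)$, which tends to $0$ as $|p|\to\infty$. Let $g$ be the rotation followed by the translation by $-\tau$.
\end{proof}

\section{The displacement field and its decay}\label{sec:decay}

Replace $S$ and $\mathcal{T}$ by their images under the isometry $g$ of Proposition~\ref{prop:one}, and define $R_0$, far triangles and $\eta$ for the new set. Thus $\operatorname{dist}(p,\Lambda)\to0$ as $p\in S$, $|p|\to\infty$. We first label distant points of $S$ by lattice points. Separation makes the labeling injective, and saturation shows that no distant lattice point is missed.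

\begin{lemma}\label{lem:label}
There are $R_1>20$ and a map $\lambda\mapsto p(\lambda)=\lambda+u(\lambda)$ from $\Lambda_1=\{\lambda\in\Lambda:|\lambda|\ge R_1\}$ to $S$ with the following properties.
\begin{itemize}
\item[(1)] $|u(\lambda)|<\frac1{100}$, the map $p$ is injective, and $u(\lambda)\to0$ as $|\lambda|\to\infty$.
\item[(2)] Every point of $S$ of modulus at least $R_1+1$ is in the image of $p$.
\item[(3)] If $d$ is a sixth root of unity and $\lambda,\lambda+2d,\lambda-2d\in\Lambda_1$, then
\[
|u(\lambda+2d)-2u(\lambda)+u(\lambda-2d)|\le C\sum_{T\ni p(\lambda)}\varepsilon_T .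
\]
\end{itemize}
\end{lemma}

\begin{proof}
Choose $R_1>20$ with $R_1-10\ge R_0$ such that $\operatorname{dist}(x,\Lambda)<\frac1{100}$ for all $x\in S$ with $|x|\ge R_1-10$. For such $x$ let $\ell(x)$ be the lattice point within $\frac1{100}$ of $x$. Two points with the same label are within $0.02$ of each other, so $\ell$ is injective.

\emph{Neighbors.} Let $x\in S$ with $|x|\ge R_1-5$, and let $q$ be joined to $x$ by an edge. Then $2\le|q-x|\le2.01$, so $\ell(q)$ is defined and $\ell(q)-\ell(x)$ is a lattice vector of length within $0.03$ of $2$. The shortest lengths in $\Lambda$ are $0,2,2\sqrt3$, so this vector is some $2\omega^j$. It differs from $q-x$ by less than $0.02$, so their directions differ by less than $\arcsin0.01<1^\circ$. Consecutive neighbors $q,q'$ of $x$ in counterclockwise order form a triangle of $\mathcal{T}$ with $x$, and the angle from $q-x$ to $q'-x$ is within $1^\circ$ of $60^\circ$. The angle from $\ell(q)-\ell(x)$ to $\ell(q')-\ell(x)$ is then a multiple of $60^\circ$ within $3^\circ$ of $60^\circ$, so it equals $60^\circ$. Hence the six neighbors can be numbered counterclockwise as $q_0,\dots,q_5$, indices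 modulo $6$, with $\ell(q_j)=\ell(x)+2\omega^j$.

\emph{Every $\lambda\in\Lambda_1$ is a label.} By saturation there is $x\in S$ with $|x-\lambda|<2$. Then $|x|>R_1-2$ and $|\lambda-\ell(x)|<2.01$, so $\lambda-\ell(x)$ is $0$ or some $2\omega^j$. Thus $\lambda=\ell(x)$ or $\lambda=\ell(q_j)$. Let $p(\lambda)=\ell^{-1}(\lambda)$. Then $|u(\lambda)|=\operatorname{dist}(p(\lambda),\Lambda)$, which gives (1). If $x\in S$ and $|x|\ge R_1+1$, then $\ell(x)\in\Lambda_1$ and $x=p(\ell(x))$, which is (2).

\emph{Second differences.} Let $x=p(\lambda)$, so $|x|\ge R_1-5$, and let $d=\omega^j$. Then $q_j=p(\lambda+2d)$ and $q_{j+3}=p(\lambda-2d)$. Lemma~\ref{lem:shape}(2) for the triangle $T$ with vertices $x,q_i,q_{i+1}$ gives $|(q_{i+1}-x)-\omega(q_i-x)|\le C\varepsilon_T$. Applying this for $i=j,j+1,j+2$ and using $\omega^3=-1$, we get $|(q_{j+3}-x)+(q_j-x)|\le C\sum_{T\ni x}\varepsilon_T$. In $q_j+q_{j+3}-2x$ the lattice points cancel, and the second difference of $u$ remains.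
\end{proof}

Lemma~\ref{lem:label} does not yet make $u$ summable: the function $|\lambda|^{-1/2}$ tends to $0$ and has second differences $O(|\lambda|^{-5/2})$, which are summable over a lattice, while its own sum diverges. The missing ingredient is the separation hypothesis, now used as a one-sided constraint along lattice lines. Follow the points $p(\lambda+2kd)$, $k\ge0$, and suppose for a moment that all displacements are parallel to the line, $u(\lambda+2kd)=a_kd$ with $a_k$ real. Separation says $2+a_{k+1}-a_k\ge2$, so $a_k$ is nondecreasing with limit $0$, and $a_0\le0$: a point cannot be pushed toward an infinite row of touching disks whose far end is fixed. In the plane the row can make room by bending, but bending shortens it only by an amount quadratic in the displacements. Since a point at distance $|\lambda|$ is blocked by rows in almost all directions, $u(\lambda)$ itself is bounded by a quadratic expression. Put $U(R)=\sup\{|u(\lambda)|:\lambda\in\Lambda_1,\ |\lambda|\ge R\}$.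

\begin{lemma}\label{lem:decay}
For $R\ge R_1$ we have $U(2R)\le C\,\eta(R-1)\,U(R)$.
\end{lemma}

\begin{proof}
Let $\lambda\in\Lambda$ with $|\lambda|\ge2R$ and $u(\lambda)\ne0$.

\emph{Choice of direction.} We need a sixth root of unity $d$ such that the row from $\lambda$ in direction $d$ stays far from the origin and $u(\lambda)$ pushes along it. If $d$ makes an angle $\psi\ge30^\circ$ with $-\lambda$, the distance from $0$ to the ray $\{\lambda+td:t\ge0\}$ is $|\lambda|\sin\psi$ for $\psi\le90^\circ$ and $|\lambda|$ otherwise, so it is at least $|\lambda|/2\ge R$. At most one sixth root of unity makes an angle less than $30^\circ$ with $-\lambda$, since two such would be less than $60^\circ$ apart. At least two make an angle at most $60^\circ$ with $u(\lambda)$, since a closed arc of $120^\circ$ contains two sixth roots of unity. So there is $d$ such that the ray stays at distance at least $R$ from $0$ and $u(\lambda)\cdot d\ge\frac12|u(\lambda)|$, where the dot is the Euclidean inner product. Put $\lambda_k=\lambda+2kd$, $u_k=u(\lambda_k)$ and $\xi_k=u_{k+1}-u_k$ for $k\ge0$. Then $|u_k|\le U(R)$ and $u_k\to0$.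

\emph{Separation.} The distinct points $p(\lambda_k)$ and $p(\lambda_{k+1})$ differ by $2d+\xi_k$, so $4\le|2d+\xi_k|^2=4+4d\cdot\xi_k+|\xi_k|^2$, that is, $-d\cdot\xi_k\le\frac14|\xi_k|^2$. Summing over $k<N$ gives $u_0\cdot d-u_N\cdot d\le\frac14\sum_{k<N}|\xi_k|^2$, and letting $N\to\infty$,
\begin{equation}\label{eq:quad}
\tfrac12|u(\lambda)|\le u_0\cdot d\le\tfrac14\sup_N\sum_{k<N}|\xi_k|^2 .
\end{equation}

\emph{The quadratic sum.} We know the size of $u_k$ and of its second differences, so we sum by parts:
\[
\sum_{k=0}^{N-1}|\xi_k|^2=\sum_{k=1}^{N}\xi_{k-1}\cdot u_k-\sum_{k=0}^{N-1}\xi_k\cdot u_k=\xi_{N-1}\cdot u_N-\xi_0\cdot u_0-\sum_{k=1}^{N-1}(\xi_k-\xi_{k-1})\cdot u_k .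
\]
For $k\ge1$, $\xi_k-\xi_{k-1}$ is the second difference of $u$ at $\lambda_k$, and $\lambda_k,\lambda_{k\pm1}\in\Lambda_1$. By Lemma~\ref{lem:label}(3),
\[
\sum_{k\ge1}|\xi_k-\xi_{k-1}|\le C\sum_{k\ge1}\sum_{T\ni p(\lambda_k)}\varepsilon_T\le C\eta(R-1),
\]
because each triangle appears at most three times and has a vertex $p(\lambda_k)$ of modulus at least $R-1$. Since $\xi_k\to0$, also $|\xi_j|\le\sum_{k>j}|\xi_k-\xi_{k-1}|\le C\eta(R-1)$ for every $j\ge0$. Each of the three terms above is therefore at most $C\eta(R-1)U(R)$ in absolute value, and \eqref{eq:quad} gives $|u(\lambda)|\le C\eta(R-1)U(R)$.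
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
Fix $m$. Since $\eta\to0$, Lemma~\ref{lem:decay} provides $R'\ge R_1$ with $U(2R)\le2^{-m}U(R)$ for all $R\ge R'$. If $2^nR'\le R<2^{n+1}R'$, then, $U$ being nonincreasing,
\[
U(R)\le U(2^nR')\le2^{-mn}U(R')\le(2R'/R)^mU(R').
\]
So $|u(\lambda)|=O(|\lambda|^{-m})$ for every $m$. Put $F'=\Lambda\setminus\Lambda_1$, $F=S\setminus p(\Lambda_1)$ and $\phi=p$. The set $F'$ is finite, $F$ is finite by Lemma~\ref{lem:label}(2), and $\phi:\Lambda\setminus F'\to S\setminus F$ is a bijection by Lemma~\ref{lem:label}(1). This is a rapid matching for the set $gS$ that replaced $S$. Applying $g^{-1}$ turns $\Lambda$ into an isometric copy $\Lambda'$, preserves $|\phi(\lambda)-\lambda|$, and changes moduli by a bounded amount, so it gives a rapid matching for the original set.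
\end{proof}

\begin{thebibliography}{1}

\bibitem{ALLPPR}
Aaron Abrams, Henry Landau, Zeph Landau, Jamie Pommersheim, James Propp, and Alexander Russell,
\emph{Germ order for one-dimensional packings},
arXiv:1807.06495 (2018).

\end{thebibliography}
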